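\title{Self-similar sets with no small regular distances}

\begin{abstract}
We construct, in every dimension $d\ge 24$, a self-similar set $F\subset\mathbb{R}^d$ with one contraction ratio and pairwise disjoint pieces such that every sufficiently small $\epsilon>0$ is a critical value of the distance function of $F$. This answers in the negative a question of Bohl and Z\"ahle. The critical points are midpoints of pairs of mirror points of $F$, and the rotations of Lubotzky, Phillips and Sarnak make the heights above the mirror contract quadratically faster than the set itself. Infinitely many rotations are necessary: if the orthogonal parts of the similarities generate a finite group, then the convex hull of $F$ is a polytope, and under the Open Set Condition almost every distance is regular by a theorem of Pokorn\'y.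
\end{abstract}

\section{Introduction}

Let $F\subset\mathbb{R}^d$ be nonempty and compact, let $d_F(x)=\operatorname{dist}(x,F)$ be its Euclidean distance function, and let $N(x)=\{y\in F:|x-y|=d_F(x)\}$ be the set of nearest points. A point $x\notin F$ is a \emph{critical point} of $d_F$ if $x\in\operatorname{conv}N(x)$. A number $\epsilon>0$ is a \emph{critical value} if $d_F(x)=\epsilon$ for some critical point $x$, and a \emph{regular value} otherwise.

A point $x\notin F$ is not critical exactly when a hyperplane separates it strictly from the compact convex set $\operatorname{conv}N(x)$, that is, when there is a unit vector $w$ with $\langle w,x-y\rangle>0$ for all $y\in N(x)$: moving in the direction $w$ increases, to first order, the distance to every nearest point. Critical points thus play the role of the zeros of the gradient, and one asks for an analogue of Sard's theorem: is almost every $\epsilon>0$ a regular value? Critical points lie in $\operatorname{conv}F$, so critical values are at most $\operatorname{diam}F$. On the line, the critical points are the midpoints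 of the bounded components of $\mathbb{R}\setminus F$, so there are only countably many critical values; for the middle-thirds Cantor set they are $3^{-k}/2$, $k\ge1$. By a theorem of Fu, Lebesgue almost every $\epsilon>0$ is regular for every compact $F\subset\mathbb{R}^d$ if $d\le3$. Ferry found a compact set, not self-similar, for which this conclusion fails.

A set $F\subset\mathbb{R}^d$ is \emph{self-similar} if it is the unique nonempty compact set with $F=\bigcup_{i=1}^NS_i(F)$, where $N\ge2$ and $S_i(y)=r_iO_iy+t_i$ with ratios $r_i\in(0,1)$, orthogonal maps $O_i$ (the \emph{orthogonal parts}) and $t_i\in\mathbb{R}^d$. The sets $S_iF$ are the \emph{pieces}. The \emph{Open Set Condition} (OSC) holds if there is a nonempty open set $V$ with $S_iV\subseteq V$ for all $i$ and $S_iV\cap S_jV=\varnothing$ for $i\neq j$. Pokorn\'y proved that almost every $\epsilon>0$ is regular for self-similar sets with OSC whose convex hull is a polytope. Bohl and Z\"ahle \cite{BZ} pose the following as an open problem.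

\medskip
\noindent\textbf{Question.} \emph{Is Lebesgue almost every $\epsilon>0$ a regular value of $d_F$ for every $d$ and every self-similar set $F\subset\mathbb{R}^d$ with OSC?}
\medskip

One would guess that the answer is yes. Example~\ref{ex:affine} produces an interval of critical values from a set that shrinks at rate $\rho$ in three directions and at rate $\rho^2$ in the fourth, and a similarity shrinks all directions at the same rate. The guess is nevertheless wrong.

\begin{theorem}\label{thm:main}
For every $d\ge24$ there are a self-similar set $F\subset\mathbb{R}^d$, generated by finitely many similarities $S_i$ of one common ratio $\rho$ with the pieces $S_iF$ pairwise disjoint, and a number $\epsilon_1>0$, such that every $\epsilon\in(0,\epsilon_1]$ is a critical value of $d_F$.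
\end{theorem}

These sets satisfy OSC: let $V$ be the open $\eta$-neighborhood of $F$, where $2\rho\eta<\min_{i\ne j}\operatorname{dist}(S_iF,S_jF)$. Then $S_iV$ is the open $\rho\eta$-neighborhood of $S_iF$, so the sets $S_iV$ lie in $V$ and are pairwise disjoint. The guess is correct when only finitely many rotations are available.

\begin{proposition}\label{prop:finite}
Let $F$ be self-similar, and suppose that the orthogonal parts $O_i$ generate a finite group. Then $\operatorname{conv}F$ is a polytope. Hence, by Pokorn\'y's theorem, if OSC holds then almost every $\epsilon>0$ is a regular value of $d_F$.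
\end{proposition}

So a counterexample needs an infinite group of orthogonal parts. In a fixed dimension $d$ the answer to the question is yes for $d\le3$, by Fu's theorem, and no for $d\ge24$; we do not decide the cases $4\le d\le23$. The proof of Theorem~\ref{thm:main} has two external inputs: the rotations of Lubotzky, Phillips and Sarnak \cite{LPS1,LPS2}, and the prime number theorem in arithmetic progressions.

\section{Critical points on a mirror}\label{sec:mirror}

The simplest critical point is the midpoint of two nearest points. If $F$ contains a set $K$ together with its mirror image, it is enough to control one of the two.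

\begin{lemma}\label{lem:mirror}
Let $\hat u$ be a unit vector, $h\in\mathbb{R}$, and let $\sigma(y)=y-2(\langle y,\hat u\rangle-h)\hat u$ be the reflection in the hyperplane $\Pi=\{y:\langle y,\hat u\rangle=h\}$. Let $F$ be compact, $K\cup\sigma K\subseteq F$, and let $a\in K$ have height $R=\langle a,\hat u\rangle-h>0$ above $\Pi$. Suppose that
\begin{equation}\label{eq:flat}
|y-a|^2+2R\langle y-a,\hat u\rangle\ge0\qquad\text{for all }y\in K,
\end{equation}
and that $|y-a|\ge2R$ for all $y\in F\setminus(K\cup\sigma K)$. Then $x=a-R\hat u$ is the midpoint of $a$ and $\sigma(a)$, and $|x-a|=|x-\sigma(a)|=d_F(x)=R$. In particular $R$ is a critical value of $d_F$.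
\end{lemma}

\begin{proof}
We have $\sigma(a)=a-2R\hat u=x-R\hat u$ and $x\in\Pi$. For $y\in K$, \eqref{eq:flat} gives $|y-x|^2=|y-a|^2+2R\langle y-a,\hat u\rangle+R^2\ge R^2$. For $y\in\sigma K$ we have $|y-x|=|\sigma(y)-x|\ge R$, because $\sigma$ fixes $x$. For the remaining $y\in F$, $|y-x|\ge|y-a|-R\ge R$.
\end{proof}

Condition \eqref{eq:flat} says that near $a$ the set $K$ dips below the height of $a$ at most quadratically in the distance. We need many such flat points, enough for their heights to fill an interval. Without self-similarity this is easy.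

\begin{example}\label{ex:affine}
Let $t$ be a bijection from $\{0,\dots,63\}$ onto the grid $\{0,\frac14,\frac12,\frac34\}^3$, and let $K\subset\mathbb{R}^3\times\mathbb{R}$ consist of the points
\[
\Bigl(\sum_{l\ge0}8^{-l}t(d_l),\ \frac1{16}+\frac1{16}\sum_{l\ge0}d_l\,64^{-l-1}\Bigr),\qquad d_l\in\{0,\dots,63\}.
\]
The set $K$ is compact, being a continuous image of $\{0,\dots,63\}^{\mathbb{N}}$. Take $\hat u=(0,0,0,1)$, $h=0$ and $F=K\cup\sigma K$. By expansion in base $64$, the heights $R$ of the points $a\in K$ fill $[\frac1{16},\frac18]$. Let the digits of $y\in K$ and of $a$ first differ at $l=n$. The two grid points at $l=n$ differ by at least $\frac14$ in some coordinate, and $\sum_{l>n}8^{n-l}t(d_l)\in[0,\frac18]^3$ for all digits, so $|y-a|\ge8^{-n}(\frac14-\frac18)=8^{-n-1}$. The heights differ by at most $\frac{63}{16}\sum_{l\ge n}64^{-l-1}=\frac1{16}64^{-n}$. Hence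
\[
|y-a|^2+2R\langle y-a,\hat u\rangle\ge64^{-n-1}-2\cdot\tfrac18\cdot\tfrac1{16}\,64^{-n}=0,
\]
and by Lemma~\ref{lem:mirror} every $R\in[\frac1{16},\frac18]$ is a critical value of $d_F$.
\end{example}

With $\rho=\frac18$, the example has two features. The digit at level $l$ moves a point by about $\rho^l$ but changes its height with weight only $\rho^{2l+2}$; this gives flatness. And each level offers $\rho^{-2}$ digits, the worth of two digits in base $1/\rho$; this fills an interval. A planar grid of spacing $2\rho$ in the unit square has only about $(2\rho)^{-2}$ points, too few, in accordance with Fu's theorem.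

\section{Heights in a self-similar set}\label{sec:heights}

\subsection*{Codes}
Let $F$ be generated by $S_i(y)=r_iO_iy+t_i$. We call the indices $i$ \emph{letters}. For a sequence of letters $\omega=\omega_0\omega_1\dots$, in which $\omega_l$ is the letter \emph{at level $l$}, put $S_{\omega|n}=S_{\omega_0}\circ\dots\circ S_{\omega_{n-1}}$, with $S_{\omega|0}$ the identity. The compact sets $S_{\omega|n}F$ decrease and their diameters tend to $0$, so they intersect in one point $\pi(\omega)\in F$, the point with \emph{code} $\omega$. It satisfies $\pi(\omega)=S_{\omega|n}(\pi(\omega_n\omega_{n+1}\dots))$ and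
\begin{equation}\label{eq:series}
\pi(\omega)=\lim_{n\to\infty}S_{\omega|n}(0)=\sum_{l\ge0}r_{\omega_0}\cdots r_{\omega_{l-1}}\,O_{\omega_0}\cdots O_{\omega_{l-1}}t_{\omega_l}.
\end{equation}
Iterating $F=\bigcup_iS_iF$ shows that every point of $F$ has a code. Consequently, if $Q$ is closed, $0\in Q$ and $S_iQ\subseteq Q$ for all $i$, then $F\subseteq Q$.

\begin{proof}[Proof of Proposition~\ref{prop:finite}]
A compact convex set is determined by its support function, so it suffices to find a finite set $Y\subseteq F$ such that every linear function $\langle\cdot,u\rangle$ attains its maximum over $F$ on $Y$. Let $G$ be the finite group generated by the $O_i$. The support function of $F$ alone satisfies no closed recursion, but the family $h_g(u)=\max_{y\in F}\langle gy,u\rangle$, $g\in G$, does: from $F=\bigcup_iS_iF$,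
\[
h_g(u)=\max_i\bigl(\langle gt_i,u\rangle+r_ih_{gO_i}(u)\bigr).
\]
For a map $\varphi:G\to\{1,\dots,N\}$ define $g_0=I$, $\omega_l=\varphi(g_l)$, $g_{l+1}=g_lO_{\omega_l}$, and let $y_\varphi=\pi(\omega)\in F$. The set $Y$ of all $y_\varphi$ has at most $N^{|G|}$ points. Fix $u$, and let $\varphi(g)$ be a maximizing index for $g$. Iterating the recursion $n$ times gives
\[
h_I(u)=\sum_{l<n}r_{\omega_0}\cdots r_{\omega_{l-1}}\langle g_lt_{\omega_l},u\rangle+r_{\omega_0}\cdots r_{\omega_{n-1}}h_{g_n}(u).
\]
The last term tends to $0$, so $h_I(u)=\langle y_\varphi,u\rangle$ by \eqref{eq:series}. Thus $\operatorname{conv}F=\operatorname{conv}Y$. The finiteness of $G$ is used only to make $Y$ finite. The second assertion is Pokorn\'y's theorem.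
\end{proof}

\subsection*{How rotations flatten heights}
Let all ratios equal $\rho$. By \eqref{eq:series}, the height of $\pi(\omega)$ in a direction $u_0$ is
\begin{equation}\label{eq:height}
\langle\pi(\omega),u_0\rangle=\sum_{l\ge0}\rho^l\langle t_{\omega_l},u_l\rangle,\qquad u_{l+1}=O_{\omega_l}^{-1}u_l .
\end{equation}
To imitate Example~\ref{ex:affine} we want $\langle t_{\omega_l},u_l\rangle=O(\rho^l)$. With a finite group these numbers take finitely many values, so they vanish for large $l$, and only countably many heights arise. With an infinite group, $u_l$ can become more and more nearly orthogonal to the translations.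

The smallest model lives in $\mathbb{R}\times\mathbb{R}^3\ni(\tau,z)$. Fix $\mathbf{e}\in S^2$, let $s=(1,-\mathbf{e})$, and measure heights in the directions $(1,\nu)$, $\nu\in S^2$, which are permuted by the rotations of $z$. Then $\langle s,(1,\nu)\rangle=1-\mathbf{e}\cdot\nu\ge0$. Suppose that earlier letters have rotated $\nu$ to a position with $1-\mathbf{e}\cdot\nu\approx\rho^m$, and that $\nu$ is now held fixed. The translation $Ds$ with an integer digit $D$, used at level $l$, moves the point by $\sqrt2D\rho^l$ and adds about $D\rho^{E}$ to its height, with \emph{exponent} $E=l+m$. Moreover $s$ lies in the cone $\{\tau\ge|z|\}$, which is invariant under rotations of $z$ and on which all heights $\tau+z\cdot\nu$ are nonnegative. If $F$ lies in such a cone, then whatever an arbitrary point $y\in F$ does after its code leaves the code of $a$, it contributes a nonnegative height. So \eqref{eq:flat} holds for all $y$ as soon as the heights that $a$ itself collects from level $n$ on are $O(\rho^{2n})$.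

Three requirements now compete. Flatness asks for $E>2l$, that is $l<m$: a direction expires at level $m$ and must then be steered closer to $\mathbf{e}$. Filling an interval with digits of size about $1/\rho$ asks that every large integer $E$ occur as an exponent. The roughly $2n$ exponents $E\le2n$ all come from levels $l<n$, while one factor $\mathbb{R}^3$ supplies one exponent per level, so several factors must be active at once. Finally, steering takes time, during which the factor is idle; fast steering needs many rotations, and each rotation needs room for its own piece. Section~\ref{sec:schedule} balances these requirements with four factors.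

\section{The schedule and the steering lemma}\label{sec:schedule}

\subsection*{The schedule}
The $i$th direction will satisfy $1-\mathbf{e}\cdot\nu\approx\rho^{m_i}$ and will be used at the levels $n_i\le l<m_i$, up to its expiry. Its exponents end just below $2m_i$. For the exponents to leave no gap, they must start at $n_i+m_i=2m_{i-1}$. We let $m_i$ grow geometrically. Put $\gamma=\frac75$, $\beta=\frac{21}2$, $m_i=\lfloor\gamma^i\rfloor$ for $i\ge0$, and for $i\ge1$
\[
n_i=2m_{i-1}-m_i,\qquad \ell_i=\lceil(m_i+i)/\beta\rceil .
\]
The number $\ell_i$ will be the number of rotations needed to produce the $i$th direction.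

\begin{lemma}\label{lem:schedule}
There is $i_0\ge5$ such that for all $i\ge i_0$:
\textup{(a)} $m_{i-1}<m_i$ and $n_{i-1}\ge0$;
\textup{(b)} $m_i\le n_{i+3}$;
\textup{(c)} $\ell_{i-4}+\ell_i\le n_i-n_{i-1}$.
\end{lemma}

\begin{proof}
Use $\gamma^k-1<m_k\le\gamma^k$. For (a), $m_i-m_{i-1}>0.4\,\gamma^{i-1}-1$ and $n_{i-1}>0.6\,\gamma^{i-2}-2$. For (b),
$n_{i+3}-m_i>(2\gamma^2-\gamma^3-1)\gamma^i-2=0.176\,\gamma^i-2$. For (c),
\begin{align*}
n_i-n_{i-1}&=3m_{i-1}-m_i-2m_{i-2}>(\gamma-1)(2-\gamma)\gamma^{i-2}-3=0.24\,\gamma^{i-2}-3,\\
\ell_{i-4}+\ell_i&\le\frac{\gamma^2+\gamma^{-2}}{\beta}\,\gamma^{i-2}+\frac{2i}{\beta}+2,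
\end{align*}
and $(\gamma^2+\gamma^{-2})/\beta<2.471/10.5<0.236$. All inequalities follow for large $i$.
\end{proof}

By (a) and (c), $0\le n_{i_0-1}<n_{i_0}<\cdots$. For $i\ge i_0$, \emph{window $i$} is the set of levels $n_{i-1}\le l<n_i$, and \emph{block $i$} is the set of levels $n_i\le l<m_i$. The windows are disjoint, while the blocks overlap; see Figure~\ref{fig:schedule}. A \emph{slot} is a pair $(i,l)$ with $i\ge i_0$ and $l$ in block $i$; its exponent is $E=l+m_i$. The exponents of block $i$ are $2m_{i-1},\dots,2m_i-1$. Therefore every integer $E\ge E_0:=2m_{i_0-1}$ is the exponent of exactly one slot, which we denote by $(i(E),l(E))$, and since $l(E)<m_{i(E)}$,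
\begin{equation}\label{eq:double}
E\ge2\,l(E)+1 .
\end{equation}
Also $E_0\ge2m_4=6$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=2.8,yscale=0.6]
\draw[->] (0,0)--(4.2,0) node[right]{$l$};
\draw[->] (0,0)--(0,8.4) node[above]{$E$};
\draw[dashed] (0,0)--(4.05,8.1) node[above]{$E=2l$};
\draw[very thick] (0.6,2)--(1.4,2.8) (0.84,2.8)--(1.96,3.92) (1.18,3.92)--(2.74,5.49) (1.65,5.49)--(3.84,7.68);
\draw[very thick,dotted] (0.43,2)--(0.6,2) (0.6,2.8)--(0.84,2.8) (0.84,3.92)--(1.18,3.92) (1.18,5.49)--(1.65,5.49);
\draw[gray] (0.84,2.8)--(1.4,2.8) (1.18,3.92)--(1.96,3.92) (1.65,5.49)--(2.74,5.49);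
\draw (1.18,0.12)--(1.18,-0.12) node[below]{\footnotesize $n_{i-1}$};
\draw (1.4,0.12)--(1.4,-0.12) node[below]{\footnotesize $m_{i-3}$};
\draw (1.65,0.12)--(1.65,-0.12) node[below]{\footnotesize $n_i$};
\draw (3.84,0.12)--(3.84,-0.12) node[below]{\footnotesize $m_i$};
\draw (0.03,5.49)--(-0.03,5.49) node[left]{\footnotesize $2m_{i-1}$};
\draw (0.03,7.68)--(-0.03,7.68) node[left]{\footnotesize $2m_i$};
\end{tikzpicture}
\caption{The schedule (schematic, blocks $i-3,\dots,i$ from bottom to top). Each solid segment shows the levels $l$ of one block against the exponents $E$ of the heights $\rho^E$ that they produce. The segments stay above the line $E=2l$, and their ranges of $E$ follow each other without gap or overlap. The dotted segment before each block is the window of levels in which its direction is steered into place.}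
\label{fig:schedule}
\end{figure}

\subsection*{The rotations}
Let $\mu$ be the normalized area on $S^2$ and $L^2_0(S^2)$ the space of functions in $L^2(\mu)$ with mean zero.

\begin{theorem}[Lubotzky--Phillips--Sarnak \cite{LPS1,LPS2}]\label{thm:LPS}
For each prime $q\equiv1\pmod4$ there is a set $\mathcal{B}\subset SO(3)$ of $q+1$ rotations, closed under inversion, such that the operator $Tf(v)=\frac1{q+1}\sum_{B\in\mathcal{B}}f(Bv)$ has norm at most $\lambda=\frac{2\sqrt q}{q+1}$ on $L^2_0(S^2)$.
\end{theorem}

By the prime number theorem in arithmetic progressions, $[X,2X]$ contains a prime $q\equiv1\pmod4$ for all large $X$. Let $\rho=2^{-r}$ with an integer $r\ge4$ so large that there is such a prime with $4\rho^{-\beta}\le q\le8\rho^{-\beta}$ and that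
\begin{equation}\label{eq:room}
4(q+2)\,29^4+1\le(2\rho)^{-11};
\end{equation}
this is possible because the left side is $O(\rho^{-\beta})$ and $\beta<11$. Fix $q$ and $\mathcal{B}$, and put $\mathcal{B}_0=\mathcal{B}\cup\{I\}$ and $M=2/\rho$. Then $\rho\le\frac1{16}$, $M\ge32$ is an integer, and $\lambda^2\le4/q\le\rho^\beta$.

Fix $\mathbf{e}\in S^2$ and let
\[
A_i=\{w\in S^2:\tfrac12\rho^{m_i}\le1-\mathbf{e}\cdot w\le\rho^{m_i}\}.
\]
The target is a band and not a cap, because the heights must be bounded below in order to fill an interval. The mirror direction is fixed once and for all, so one starting point $v$ must reach all bands.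

\begin{lemma}[Steering]\label{lem:steer}
There is $v\in S^2$ such that for every $i\ge i_0$ some product $W_i$ of $\ell_i$ elements of $\mathcal{B}$ satisfies $W_iv\in A_i$.
\end{lemma}

\begin{proof}
The area of a zone of $S^2$ is proportional to its height, so $1-\mathbf{e}\cdot w$ is uniformly distributed on $[0,2]$ and $\mu(A_i)=\rho^{m_i}/4$. The value $T^{\ell}1_{A_i}(v)$ is the average of $1_{A_i}(Wv)$ over all words $W$ of length $\ell$ in $\mathcal{B}$. So the set $X_i$ of those $v$ for which no $W_i$ exists is $\{T^{\ell_i}1_{A_i}=0\}$. Let $f=1_{A_i}-\mu(A_i)\in L^2_0(S^2)$; then $\|f\|_2^2\le\mu(A_i)$. As $T$ fixes constants, $T^{\ell_i}f=-\mu(A_i)$ on $X_i$, and as $T$ maps $L_0^2(S^2)$ to itself,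
\[
\mu(X_i)\,\mu(A_i)^2\le\|T^{\ell_i}f\|_2^2\le\lambda^{2\ell_i}\mu(A_i).
\]
Hence $\mu(X_i)\le4\rho^{\beta\ell_i-m_i}\le4\rho^i$ and $\sum_{i\ge i_0}\mu(X_i)<1$. Take $v\notin\bigcup_iX_i$.
\end{proof}

The speed $\ell_i\approx m_i/\beta$ is essentially the best that $q+1\approx\rho^{-\beta}$ rotations can give: the points that reach $A_i$ in $\ell$ steps have measure at most $(q+1)^\ell\mu(A_i)$.

\subsection*{The weights}
Fix $v$ and the words $W_i$. For $E\ge E_0$ define the weight of the slot with exponent $E$ by $\alpha_E=\rho^{l(E)}(1-\mathbf{e}\cdot W_{i(E)}v)$. Since $W_iv\in A_i$,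
\begin{equation}\label{eq:alpha}
\tfrac12\rho^E\le\alpha_E\le\rho^E .
\end{equation}
The weights are known only up to a factor $2$; the digit range $M=2/\rho$, twice that of base $1/\rho$, absorbs this.

\begin{lemma}\label{lem:digits}
Let $\Delta=M\sum_{E\ge E_0}\alpha_E$. Then $0<\Delta\le4\rho^{E_0-1}$, and the sums $\sum_{E\ge E_0}d_E\alpha_E$ with $d_E\in\{0,\dots,M\}$ take exactly the values in $[0,\Delta]$.
\end{lemma}

\begin{proof}
Put $\Delta_E=M\sum_{E'\ge E}\alpha_{E'}\le2M\rho^E=4\rho^{E-1}$. By \eqref{eq:alpha}, $\alpha_E\le\rho^E\le M\alpha_{E+1}\le\Delta_{E+1}$. Given $t\in[0,\Delta_E]$, let $d_E=\min(M,\lfloor t/\alpha_E\rfloor)$. Then $t-d_E\alpha_E\in[0,\Delta_{E+1}]$: if $d_E=M$, then $0\le t-M\alpha_E\le\Delta_E-M\alpha_E=\Delta_{E+1}$, and otherwise $0\le t-d_E\alpha_E<\alpha_E\le\Delta_{E+1}$. Iterating from $E_0$ and using $\Delta_E\to0$ represents every $t\in[0,\Delta]$.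
\end{proof}

Finally put
\begin{equation}\label{eq:R0}
\delta=\rho\Delta/\sqrt5,\qquad R_0=\rho\,\delta,\qquad \epsilon_1=R_0+\delta\le2\delta\le4\rho^{E_0}\le4\rho^4\le\rho^3/4 .
\end{equation}
We shall show that $[R_0,R_0+\delta]$ consists of critical values. The choice $R_0=\rho\delta$ makes the images of this interval under multiplication by $\rho^k$ overlap.

\section{The self-similar set}\label{sec:ifs}

Write points of $\mathbb{R}^{24}=\mathbb{R}^{11}\times\mathbb{R}\times(\mathbb{R}^3)^4$ as $y=(\xi,\tau,z_1,\dots,z_4)$ and put $y^\sharp=(\tau,z_1,\dots,z_4)$. The coordinate $\xi$ serves only to separate pieces; heights depend on $y^\sharp$ alone. For $\nu=(\nu^1,\dots,\nu^4)\in(S^2)^4$ let $u(\nu)=(0,1,\nu^1,\dots,\nu^4)$, so $|u(\nu)|=\sqrt5$, and let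
\[
C=\{y:\langle y,u(\nu)\rangle\ge0\ \text{for all }\nu\}=\{y:\tau\ge|z_1|+\dots+|z_4|\};
\]
the two descriptions agree because $\min_{w\in S^2}z\cdot w=-|z|$.

\emph{Translations.} For $D\in\{0,\dots,M\}^4$ let $s_D=(0,\sum_jD_j,-D_1\mathbf{e},\dots,-D_4\mathbf{e})$. Then
\begin{equation}\label{eq:sD}
\langle s_D,u(\nu)\rangle=\sum_{j=1}^4D_j(1-\mathbf{e}\cdot\nu^j)\ge0,\qquad |s_D|\le\sqrt{16M^2+4M^2}<4.5M .
\end{equation}

\emph{Rotations.} For $j\in\{1,\dots,4\}$ and $B\in\mathcal{B}_0$ let $\Theta_{j,B}$ act as $B$ on $z_j$ and fix the other coordinates. Then $\Theta_{j,B}^{-1}u(\nu)=u(\nu')$, where $\nu'$ is $\nu$ with $\nu^j$ replaced by $B^{-1}\nu^j$.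

\emph{Positions.} The grid $\{0,2\rho,4\rho,\dots,1-2\rho\}^{11}$ has $(2\rho)^{-11}$ points $t$, and the cubes $t+[0,\rho]^{11}\subset[0,1]^{11}$ have pairwise distances at least $\rho$. By \eqref{eq:room} we can assign distinct grid points $t(j,B,\bar D)$ to the triples with $j\in\{1,\dots,4\}$, $B\in\mathcal{B}_0$, $\bar D\in(\mathbb{Z}/29)^4$, and keep one further grid point $t_*$. We write $\bar D$ for the residue class of $D$. Only residues get a position, since congruent distinct digits will be separated by the vectors $s_D$ themselves; a position for each of the $(M+1)^4$ digit vectors would cost four more dimensions.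

\emph{The mirror.} Let $\nu_0=(v,v,v,v)$, $u_0=u(\nu_0)$, $\hat u=u_0/\sqrt5$, $H=5M$ and $h=H/\sqrt5-R_0$. Let $\sigma$ be the reflection in $\Pi=\{y:\langle y,\hat u\rangle=h\}$.

\emph{The maps.} There are the \emph{regular letters} $(j,B,D)$ and two more letters $+$ and $-$:
\begin{align*}
S_{j,B,D}(y)&=\rho\,\Theta_{j,B}\,y+(t(j,B,\bar D),0,0)+s_D,\\
S_+(y)&=\rho\,y+(t_*,H,0),\qquad S_-=\sigma\circ S_+ .
\end{align*}
All maps are similarities of ratio $\rho$; let $F$ be the self-similar set that they generate. Since $\langle S_+y,\hat u\rangle-h=\rho\langle y,\hat u\rangle+R_0$, we have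
\begin{equation}\label{eq:minus}
S_-(y)=\rho Py+(t_*,H,0)-2R_0\hat u,\qquad Py=y-2\langle y,\hat u\rangle\hat u ,
\end{equation}
and $P$ fixes $\xi$ and preserves $|y^\sharp|$. The reflection $P$ does not preserve $C$: it sends $(0,1,0,\dots,0)$ to $(0,\frac35,-\frac25v,\dots,-\frac25v)$, and $\frac35<\frac85$. This is why the mirror pair is lifted by $H$, deep into the cone.

\begin{lemma}[Cone]\label{lem:cone}
Every $y\in F$ satisfies $\xi\in[0,1]^{11}$, $|y^\sharp|\le7M$ and $y\in C$.
\end{lemma}

\begin{proof}
Let $Q$ be the closed set of all $y$ with these three properties. Since $0\in Q$, it suffices to show that each map sends $Q$ into $Q$. Let $y\in Q$. The $\xi$-part of each map is $\xi\mapsto\rho\xi+t$ with a grid point $t$, which sends $[0,1]^{11}$ into $t+[0,\rho]^{11}$. As $\rho M=2$, $R_0\le\frac14$ and $M\ge32$, the new value of $|y^\sharp|$ is at most $14+\max(4.5M,\,5M+\frac12)\le7M$. For every $\nu$,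
\begin{align*}
\langle S_{j,B,D}\,y,u(\nu)\rangle&=\rho\langle y,\Theta_{j,B}^{-1}u(\nu)\rangle+\langle s_D,u(\nu)\rangle\ge0,\\
\langle S_+y,u(\nu)\rangle&=\rho\langle y,u(\nu)\rangle+H\ge0,\\
\langle S_-y,u(\nu)\rangle&\ge H-7\rho M\sqrt5-2R_0\sqrt5\ge160-14.5\sqrt5>0,
\end{align*}
by \eqref{eq:sD}, \eqref{eq:minus} and the Cauchy--Schwarz inequality.
\end{proof}

\begin{lemma}[Separation]\label{lem:sep}
If $i$ is a regular letter and $k\ne i$ is any letter, then $\operatorname{dist}(S_iF,S_kF)\ge\rho$. Moreover $S_+F\cap S_-F=\varnothing$. In particular the pieces of $F$ are pairwise disjoint.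
\end{lemma}

\begin{proof}
If $i$ and $k$ have different grid points, the $\xi$-projections of the pieces lie in different cubes, at distance at least $\rho$. Otherwise $i=(j,B,D)$ and $k=(j,B,D')$ with $\bar D=\bar D'$ and $D\ne D'$, so $|D_p-D'_p|\ge29$ for some $p$, and the $z_p$-components show $|s_D-s_{D'}|\ge29$. For $y,y'\in F$, Lemma~\ref{lem:cone} gives $|(S_iy-S_ky')^\sharp|\ge29-14\rho M=1\ge\rho$. Finally, on $S_+F$ the height above $\Pi$ is $\rho\langle y,\hat u\rangle+R_0\ge R_0>0$ because $y\in C$, so $S_+F$ and its mirror image $S_-F$ lie strictly on opposite sides of $\Pi$.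
\end{proof}

The pieces $S_+F$ and $S_-F$ are close to each other, and the first assertion excludes this pair. It suffices because the codes below use regular letters only.

\section{Flat points}\label{sec:flat}

To each digit sequence $(d_E)_{E\ge E_0}$ with $d_E\in\{0,\dots,M\}$ we assign a code $\omega$ of regular letters $\omega_l=(j_l,B_l,D(l))$. Write $\Theta_l=\Theta_{j_l,B_l}$. As in \eqref{eq:height}, let $u_{l+1}=\Theta_l^{-1}u_l$. Then $u_l=u(\nu_l)$, where $\nu_{l+1}$ arises from $\nu_l$ by applying $B_l^{-1}$ to the component $j_l$. Block $i$ and window $i$ use the factor $j(i)\in\{1,2,3,4\}$ with $j(i)\equiv i\pmod4$.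

\subsection*{Rotations} These are the same for all digit sequences. At levels $l<n_{i_0-1}$ take $(j_l,B_l)=(1,I)$. In window $i\ge i_0$ take $j_l=j(i)$. If $i-4\ge i_0$, use the first $\ell_{i-4}$ levels to apply $W_{i-4}^{-1}$, which brings the component back to $v$. Use the next $\ell_i$ levels to apply $W_i$, and take $B_l=I$ at the remaining levels. There is enough time by Lemma~\ref{lem:schedule}(c). If $W=B^{(1)}\cdots B^{(\ell)}$ is a word in $\mathcal{B}$, the successive letters $B^{(1)},\dots,B^{(\ell)}$ apply $W^{-1}$, and the successive letters $(B^{(\ell)})^{-1},\dots,(B^{(1)})^{-1}$ apply $W$; here we use that $\mathcal{B}$ is closed under inversion. We claim that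
\begin{equation}\label{eq:nu}
\nu_l^{j(i)}=W_iv\qquad\text{for }i\ge i_0,\ n_i\le l\le n_{i+3}.
\end{equation}
Argue by induction on $i$. At the start of window $i$, the component $\nu_{n_{i-1}}^{j(i)}$ equals $v$ if $i<i_0+4$, since it has not yet been rotated, and equals $W_{i-4}v$ otherwise, by \eqref{eq:nu} for $i-4$ at $l=n_{i-1}$. In both cases $\nu_{n_i}^{j(i)}=W_iv$. The windows $i+1,i+2,i+3$, which cover the levels $n_i\le l<n_{i+3}$, rotate other components. This proves \eqref{eq:nu}. By Lemma~\ref{lem:schedule}(b), it applies to all levels of block $i$.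

\subsection*{Digits} For each slot $(i,l)$ set $D(l)_{j(i)}=d_{l+m_i}$, and let all other components of $D(l)$ be $0$. This is consistent. No block contains a level $l<n_{i_0}$. If $l$ lies in window $i'$ and in block $i$, then $n_i\le l<n_{i'}$ and $n_{i'-1}\le l<m_i\le n_{i+3}$, so $i\in\{i'-3,i'-2,i'-1\}$, and these indices have distinct residues modulo $4$. Thus at most three factors carry digits while the fourth is steered.

Let $\mathcal{T}\subset F$ be the set of points $\pi(\omega)$ with such codes. For $b=\pi(\omega)\in\mathcal{T}$ put $b_n=\pi(\omega_n\omega_{n+1}\dots)\in S_{\omega_n}F$, so that $b=S_{\omega|n}(b_n)$.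

\begin{lemma}\label{lem:tail}
\textup{(a)} $\rho^n\langle b_n,u_n\rangle\le4\rho^{2n}$ for all $b\in\mathcal{T}$ and $n\ge0$.
\textup{(b)} $\{\langle b,u_0\rangle:b\in\mathcal{T}\}=[0,\Delta]$.
\end{lemma}

\begin{proof}
Apply \eqref{eq:height} to the code of $b_n$ and the direction $u_n$. The grid points do not contribute, since the $u_l$ have zero $\xi$-component. By \eqref{eq:sD}, \eqref{eq:nu} and the definition of $\alpha_E$,
\[
\rho^n\langle b_n,u_n\rangle=\sum_{l\ge n}\rho^l\langle s_{D(l)},u_l\rangle=\sum_{\text{slots }(i,l),\ l\ge n}d_{l+m_i}\,\rho^l(1-\mathbf{e}\cdot W_iv)=\sum_{E:\ l(E)\ge n}d_E\alpha_E .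
\]
By \eqref{eq:double}, only exponents $E\ge2n+1$ occur, so by \eqref{eq:alpha} the sum is at most $M\sum_{E\ge2n+1}\rho^E\le2M\rho^{2n+1}=4\rho^{2n}$. For $n=0$ the sum is $\sum_{E\ge E_0}d_E\alpha_E$ with arbitrary digits, and (b) is Lemma~\ref{lem:digits}.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Call $R>0$ a \emph{midpoint value} if there are $a,a^*\in F$ whose midpoint $x$ satisfies $|x-a|=|x-a^*|=d_F(x)=R$. Midpoint values are critical values.

\subsection*{Step 1: every $R\in[R_0,R_0+\delta]$ is a midpoint value}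
We apply Lemma~\ref{lem:mirror} with $K=S_+F$ and $\sigma K=S_-F$. Let $b=\pi(\omega)\in\mathcal{T}$ and $a=S_+(b)$. The height of $a$ above $\Pi$ is $R=R_0+\rho\langle b,u_0\rangle/\sqrt5$. By Lemma~\ref{lem:tail}(b) it takes all values in $[R_0,R_0+\delta]$, and $R\le\rho^3/4$ by \eqref{eq:R0}. A point $y\in F\setminus(K\cup\sigma K)$ lies in a regular piece, so $|y-a|\ge\rho\ge2R$ by Lemma~\ref{lem:sep}.

It remains to verify \eqref{eq:flat}. Let $y=S_+(y')$ with $y'\in F$; we may assume $y'\ne b$. The sets $S_{\omega|n}F$ decrease from $F$ to $\{b\}$, so there is a largest $n\ge0$ with $y'\in S_{\omega|n}F$. Write $y'=S_{\omega|n}(y'')$ with $y''\in F$. Then $y''\notin S_{\omega_n}F$, so $y''\in S_kF$ for some $k\ne\omega_n$. Since $\omega_n$ is regular and $b_n\in S_{\omega_n}F$, Lemma~\ref{lem:sep} gives $|y''-b_n|\ge\rho$. Now $y-a=\rho^{n+1}\Theta_0\cdots\Theta_{n-1}(y''-b_n)$, so $|y-a|\ge\rho^{n+2}$. Moreover $(\Theta_0\cdots\Theta_{n-1})^{-1}u_0=u_n$, and $\langle y'',u_n\rangle\ge0$ by Lemma~\ref{lem:cone}. With Lemma~\ref{lem:tail}(a),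
\[
\langle y-a,\hat u\rangle=\frac{\rho^{n+1}}{\sqrt5}\langle y''-b_n,u_n\rangle\ge-\frac{\rho}{\sqrt5}\,\rho^n\langle b_n,u_n\rangle\ge-\frac4{\sqrt5}\rho^{2n+1}.
\]
Therefore
\[
|y-a|^2+2R\langle y-a,\hat u\rangle\ge\rho^{2n+1}\Bigl(\rho^3-\frac{8R}{\sqrt5}\Bigr)\ge\rho^{2n+4}\Bigl(1-\frac2{\sqrt5}\Bigr)>0 .
\]
Lemma~\ref{lem:mirror} shows that $R$ is a midpoint value. This already answers the question in the negative.

\subsection*{Step 2: if $R\le\frac12$ is a midpoint value, then so is $\rho R$}
Let $a,a^*,x$ be as in the definition, and let $o$ be the regular letter $(1,I,0)$. Then $S_ox$ is the midpoint of $S_oa,S_oa^*\in F$, at distance $\rho R$ from both. For $y\in S_oF$ we have $|y-S_ox|\ge\rho R$ by scaling. For $y\in S_kF$ with $k\ne o$, Lemma~\ref{lem:sep} gives $|y-S_ox|\ge|y-S_oa|-\rho R\ge\rho-\rho R\ge\rho R$. Hence $d_F(S_ox)=\rho R$.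

\subsection*{Step 3: all small distances}
By Steps 1 and 2, all values in $\bigcup_{k\ge0}\rho^k[R_0,R_0+\delta]$ are critical. Since $\rho(R_0+\delta)\ge\rho\delta=R_0$, consecutive intervals overlap, and the union is $(0,\epsilon_1]$. With Lemma~\ref{lem:sep}, this proves the theorem for $d=24$.

\subsection*{Step 4: dimensions $d>24$}
Extend each $S_i$ to $\mathbb{R}^{24}\times\mathbb{R}^{d-24}$ by $(y,y')\mapsto(S_iy,\rho y')$. These are similarities of ratio $\rho$ that generate $F\times\{0\}$, with disjoint pieces $S_iF\times\{0\}$. The distances from $(x,0)$ to the points of $F\times\{0\}$ are those from $x$ to the points of $F$. So if $x$ is critical for $d_F$, then $(x,0)$ is critical for $d_{F\times\{0\}}$ with the same value. \qed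

\begin{remark}
The dimension is $24=11+1+4\cdot3$. Four factors $\mathbb{R}^3$ suffice because block $i$ ends before window $i+4$ begins, by Lemma~\ref{lem:schedule}(b). The estimate for Lemma~\ref{lem:schedule}(c) needs $\beta>(\gamma^2+\gamma^{-2})/((\gamma-1)(2-\gamma))=10.29\ldots$, and by \eqref{eq:room} the roughly $\rho^{-\beta}$ rotations find separate positions in $\mathbb{R}^{11}$ because $\beta<11$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BZ}
Tilman Johannes Bohl and Martina Z\"ahle,
\emph{Curvature-direction measures of self-similar sets},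
arXiv:1111.4457 (2011).

\bibitem{LPS1}
Lubotzky, Phillips and Sarnak,
\emph{Hecke operators and distributing points on the sphere I},
Comm. Pure Appl. Math. 39 (1986), S149--S186.

\bibitem{LPS2}
Lubotzky, Phillips and Sarnak,
\emph{Hecke operators and distributing points on the sphere II},
Comm. Pure Appl. Math. 40 (1987), 401--420.

\end{thebibliography}
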